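# Error exponent of an oblivious relay: a sphere-packing bound containing $I(X;U|Y)$

## 1. The exponent theorem for constant composition codes

**Model.** All logarithms, mutual informations and divergences are in nats. Let $\mathcal X,\mathcal Y$ be finite alphabets and $W=P_{Y|X}$ a discrete memoryless channel from a transmitter to a relay. The relay is joined to the receiver by a noiseless link of rate $B>0$. Fix a rational distribution $P_X$ on $\mathcal X$. A block length $n$ is *admissible* if every $nP_X(x)$ is an integer; only admissible $n$ are used. A message $m$, uniform on $\{1,\dots,M_n\}$ with $M_n=\lceil e^{nR}\rceil$, is sent with a codebook $\mathcal C_n=(\mathbf x(1),\dots,\mathbf x(M_n))$ whose codewords are i.i.d. uniform on the type class $T^n_{P_X}$. Transmitter and receiver know the realized codebook; the relay does not. The relay applies to the channel output $\mathbf y\in\mathcal Y^n$ a map $\phi_n:\mathcal Y^n\to\{1,\dots,\lfloor e^{nB}\rfloor\}$ that does not depend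 on $\mathcal C_n$, and the receiver applies a decoder $\psi_n(\cdot\,;\mathcal C_n)$ to $\phi_n(\mathbf y)$. Let $P_e^{(n)}$ be the error probability averaged over message, channel and codebook. The exponent $E(R,B,P_X)$ is the supremum over all sequences $(\phi_n,\psi_n)$ of $\limsup_n-\frac1n\log P_e^{(n)}$.

**Two formulas.** Here $Q_Y$ ranges over distributions on $\mathcal Y$, and $P_{U|Y}$ over channels from $\mathcal Y$ to an arbitrary finite alphabet $\mathcal U$, which is part of the optimization. $Q_{X|UY}$ ranges over conditional distributions. Together they define $Q_{XYU}=Q_YP_{U|Y}Q_{X|UY}$. Minima and maxima are read as infima and suprema where they are not attained, $\inf\emptyset=+\infty$, and $|t|^+=\max\{t,0\}$. Put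
$$E_{\rm sp}(R,B,P_X)=\min_{Q_Y}\ \max_{\substack{P_{U|Y}:\\ I(Q_Y,P_{U|Y})\le B}}\ \min_{\substack{Q_{X|UY}:\\ Q_X=P_X,\ I_Q(X;U)\le R}} D(Q_{Y|X}\|P_{Y|X}|P_X)+I_Q(X;U|Y),$$
$$E^*(R,B,P_X)=\inf_{Q_Y}\ \sup_{\substack{\mathcal U,\,P_{U|Y}:\\ I(Q_Y,P_{U|Y})\le B}}\ \inf_{\substack{Q_{X|UY}:\\ Q_X=P_X}}\Big\{D(Q_{Y|X}\|W|P_X)+I_Q(X;U|Y)+|I_Q(X;U)-R|^+\Big\}.$$
Here $D(Q_{Y|X}\|W|P_X)=\sum_xP_X(x)D(Q_{Y|X=x}\|W(\cdot|x))$. Write $P_{XY}=P_XW$, with $Y$-marginal $P_Y$.

**Theorem A.** For all $R>0$, $B>0$ and rational $P_X$,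
$$E(R,B,P_X)\le E^*(R,B,P_X)\le E_{\rm sp}(R,B,P_X).$$

**Theorem B.** $E(R,B,P_X)=E^*(R,B,P_X)$. More precisely, if $P_n^\star$ is the minimum of $P_e^{(n)}$ over all $(\phi_n,\psi_n)$, then $\lim_n-\frac1n\log P_n^\star=E^*$ along admissible $n$.

**Theorem C.**
1. In both $E^*$ and $E_{\rm sp}$ one may restrict to $|\mathcal U|\le|\mathcal Y|+1$. In $E^*$ all three extrema are attained.
2. Let $C=C(B,P_X)=\sup\{I(X;U):XYU\sim P_{XY}P_{U|Y},\ I(Y;U)\le B\}$. Then $E>0$ iff $R<C$; moreover $E\le|C-R|^+$, and $E=E_{\rm sp}=0$ for $R\ge C$.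
3. Suppose $I(P_X,W)>0$ and $W(y|x)>0$ whenever $P_X(x)P_Y(y)>0$. Then there is $R_{\rm cr}<C$ with $E=E_{\rm sp}$ for all $R\ge R_{\rm cr}$, $R>0$.
4. The inequality $E\le E_{\rm sp}$ can be strict. For the noiseless channel and $R<\min\{B,H(P_X)\}$, $E=\min\{B,H(P_X)\}-R$ while $E_{\rm sp}=\infty$.

The problem comes from Han Wu and Hamdi Joudeh, "Error Exponents for Oblivious Relaying and Connections to Source Coding with a Helper", arXiv:2505.00567 (2025). It asks us to prove or disprove $E\le E_{\rm sp}$. Theorem A says the inequality is true, with the possibly smaller $E^*$ in between. Theorem B says that $E^*$ is the exact answer.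

## 2. Reading the min–max–min

Think of three moves.

*First move, $Q_Y$.* The empirical distribution of the relay's observation $\mathbf y$ is some $Q_Y$, not necessarily $P_Y$. The relay sees $\mathbf y$, so it can react to $Q_Y$. That is why the maximum comes after the minimum over $Q_Y$.

*Second move, $P_{U|Y}$.* The relay compresses $\mathbf y$ to a description $\mathbf u$. To describe sequences of type $Q_Y$ by sequences $\mathbf u$ jointly distributed with them according to $Q_YP_{U|Y}$ one needs about $e^{nI(Q_Y,P_{U|Y})}$ sequences. Hence the constraint $I(Q_Y,P_{U|Y})\le B$.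

*Third move, $Q_{X|UY}$.* The true codeword $\mathbf x$ may sit in an unusual way relative to $(\mathbf u,\mathbf y)$. The price for the joint type of $(\mathbf x,\mathbf u,\mathbf y)$ being $Q_{XUY}$ is $D(Q_{Y|X}\|W|P_X)$ for the pair $(\mathbf x,\mathbf y)$. To this one adds $I_Q(X;U|Y)$, because $\mathbf u$ is a function of $\mathbf y$ alone, and a correlation between $\mathbf x$ and $\mathbf u$ beyond the one passing through $\mathbf y$ is a rare coincidence. Once the joint type is fixed, a wrong codeword looks as good as the true one with probability about $e^{-nI_Q(X;U)}$. There are $e^{nR}$ wrong codewords, so the confusion costs $|I_Q(X;U)-R|^+$.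

The formula $E_{\rm sp}$ keeps only those third moves for which confusion is free. So it minimizes the same objective over fewer laws, and $E^*\le E_{\rm sp}$.

If the third move is restricted to Markov chains $X-Y-U$, the term $I(X;U|Y)$ vanishes but the inner minimum runs over fewer laws, so its value can only go up. Allowing non-Markov laws therefore makes the upper bound at least as strong.

The description above makes the formula plausible for a relay that picks $\mathbf u$ by joint types. The content of Theorem A is that it bounds *every* relay map, however strange its bins $\phi_n^{-1}(l)$ are.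

## 3. The noiseless channel, the useless channel and the unrestricted link

**Useless channel.** Let $W(y|x)=w(y)$ for all $x$, so $P_Y=w$. Choose $Q_Y=w$ and, whatever $P_{U|Y}$ is, let $X\sim P_X$ be independent of $(U,Y)$. Then both $D$ and $I(X;U|Y)$ vanish and $I(X;U)=0\le R$. So $E_{\rm sp}=E^*=0$.

**Unrestricted link.** Let $B\ge\log|\mathcal Y|$, so that $\lfloor e^{nB}\rfloor\ge|\mathcal Y|^n$ and the relay can forward $\mathbf y$. Then $U=Y$ is allowed for every $Q_Y$, because $I(Q_Y,\mathrm{id})=H(Q_Y)\le B$. It is also the best choice. Given any $P_{U|Y}$ and any law of $(X,Y)$ with marginals $P_X,Q_Y$, extend the law so that $X-Y-U$ is Markov. The cost is then $D$ alone, and $I(X;U)\le I(X;Y)$. So no $U$ beats $U=Y$, for which $I(X;U|Y)=0$ and $I(X;U)=I(X;Y)$. Hence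
$$E^*=\min_V\{D(V\|W|P_X)+|I(P_X,V)-R|^+\},\qquad E_{\rm sp}=\min_{V:\,I(P_X,V)\le R}D(V\|W|P_X),$$
over channels $V$ from $\mathcal X$ to $\mathcal Y$. These are the textbook expressions called the random coding and the sphere packing exponents.

**Noiseless channel, directly from the definition.** Let $\mathcal X=\mathcal Y$, $\mathbf y=\mathbf x$, and $0<R<\min\{B,H(P_X)\}$. Let $T=T^n_{P_X}$ and $p_l=|\phi_n^{-1}(l)\cap T|/|T|$, the probability that a random codeword falls into bin $l$.

*Lower bound on the error.* If bin $l$ contains $N_l$ codewords, the decoder is right for at most one of them. So $P_e\ge\frac1M\mathbb E\sum_l(N_l-1)^+$. The number $(N_l-1)^+$ counts the $m$ for which $\mathbf X_m$ and some $\mathbf X_{m'}$ with $m'<m$ are both in bin $l$. Hence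
$$\mathbb E(N_l-1)^+=\sum_{j=0}^{M-1}p_l\big(1-(1-p_l)^j\big).$$
Use $1-(1-p)^j\ge1-e^{-pj}\ge\frac12\min\{1,pj\}$ and keep the at least $M/2$ indices $j\ge(M-1)/2$. This gives $\mathbb E(N_l-1)^+\ge\frac{Mp_l}8\min\{1,(M-1)p_l\}$, so
$$P_e\ge\tfrac18\sum_lp_l\min\{1,(M-1)p_l\}.$$
Every nonempty bin has $p_l\ge1/|T|\ge e^{-nH(P_X)}$. Also, bins with $p_l<\frac12e^{-nB}$ have total mass at most $\frac12$, since there are at most $e^{nB}$ bins. So $P_e$ is at least a constant times $(M-1)e^{-nH(P_X)}$ and at least a constant times $(M-1)e^{-nB}$, and the exponent is at most $\min\{B,H(P_X)\}-R$.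

*Upper bound on the error.* Split $T$ into $J=\min\{\lfloor e^{nB}\rfloor,|T|\}$ nearly equal bins. Each has $p_l\le\lceil|T|/J\rceil/|T|\le2/J$. The error is at most the probability that another codeword falls into the bin of the sent one, so $P_e\le(M-1)\cdot2/J$. Since $\frac1n\log J\to\min\{B,H(P_X)\}$, the exponent is $\min\{B,H(P_X)\}-R$.

Two features survive in general: keep only bins that are not too small, and charge the decoder for all but the best codeword of each bin. The formula $E_{\rm sp}$, in contrast, is $+\infty$ here (Section 15). With no channel noise the only errors are coincidences of the random codebook, and $E_{\rm sp}$ does not price those.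

## 4. Joint laws with prescribed marginals

The optimization variables become more convenient as one joint law $\sigma$ of $(X,U,Y)$. For a finite $\mathcal U$ and $\tau\in\mathcal P(\mathcal U\times\mathcal Y)$ let
$$\Sigma(\tau)=\{\sigma\in\mathcal P(\mathcal X\times\mathcal U\times\mathcal Y):\sigma_{UY}=\tau,\ \sigma_X=P_X\}.$$
This set is compact and convex, and it contains $P_X\times\tau$. The pairs $(Q_Y,P_{U|Y})$ generate exactly the $\tau$ with $\tau_Y=Q_Y$, and the laws $Q_YP_{U|Y}Q_{X|UY}$ with $Q_X=P_X$ are exactly the elements of $\Sigma(\tau)$. For $\sigma$ with $\sigma_X=P_X$ and for $R\ge0$ put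
$$G(\sigma)=D(\sigma_{Y|X}\|W|P_X)+I_\sigma(X;U|Y),\qquad J_R(\sigma)=G(\sigma)+|I_\sigma(X;U)-R|^+,$$
$$g_R(\tau)=\inf_{\Sigma(\tau)}J_R,\qquad g_R^{\rm sp}(\tau)=\inf\{G(\sigma):\sigma\in\Sigma(\tau),\ I_\sigma(X;U)\le R\},$$
$$F_R(Q)=\sup\{g_R(\tau):\mathcal U\text{ finite},\ \tau_Y=Q,\ I_\tau(U;Y)\le B\},$$
and define $F_R^{\rm sp}$ from $g_R^{\rm sp}$ in the same way. A $\tau$ with $I_\tau(U;Y)\le B$ will be called *allowed*. Then $E^*=\inf_QF_R(Q)$ and $E_{\rm sp}=\inf_QF_R^{\rm sp}(Q)$. Since $J_R=G$ where $I_\sigma(X;U)\le R$, we have $g_R\le g_R^{\rm sp}$ and so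
$$E^*\le E_{\rm sp}.\tag{1}$$

**Where the cost is finite.** Let $\Pi=\Pi_{\mathcal U}=\{\sigma:\sigma_X=P_X,\ \sigma(x,u,y)=0\text{ if }W(y|x)=0\}$, a compact polytope. Off $\Pi$ (with $\sigma_X=P_X$) we have $D=\infty$, so $G=J_R=\infty$. On $\Pi$,
$$D(\sigma_{Y|X}\|W|P_X)=-H_\sigma(Y|X)-\mathbb E_\sigma\log W(Y|X),\qquad I_\sigma(X;U|Y)=H_\sigma(X|Y)-H_\sigma(X|UY),$$
and $H_\sigma(X|Y)-H_\sigma(Y|X)=H(P_X)-H(\sigma_Y)$. Adding these,
$$G(\sigma)=H(P_X)-H(\sigma_Y)-H_\sigma(X|UY)-\mathbb E_\sigma\log W(Y|X).\tag{2}$$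
So $G$ and $J_R$ are finite and continuous on $\Pi$. As $\Pi$ is closed and they equal $+\infty$ off it, they are lower semicontinuous (l.s.c.) on $\{\sigma_X=P_X\}$.

**Reachable output types.** Let
$$\mathcal Q=\Big\{\sum_xP_X(x)V(\cdot|x):V\text{ a channel with }V(y|x)=0\text{ if }W(y|x)=0\Big\}.$$
This set is compact and contains $P_Y$. *Example.* Let $W(0|0)=1$, $W(0|1),W(1|1)>0$ and $P_X$ uniform on $\{0,1\}$. Then $V(1|0)=0$ while $V(1|1)$ is free, so $\mathcal Q=\{Q:Q(1)\le\frac12\}$. We claim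
$$\Sigma(\tau)\cap\Pi\ne\emptyset\iff\tau_Y\in\mathcal Q.\tag{3}$$
For "$\Rightarrow$" take $V=\sigma_{Y|X}$, with $V(\cdot|x)=W(\cdot|x)$ when $P_X(x)=0$. For "$\Leftarrow$" let $\tau_Y=\sum_xP_X(x)V(\cdot|x)$ and set $\sigma(x,u,y)=\tau(u,y)P_X(x)V(y|x)/\tau_Y(y)$ if $\tau_Y(y)>0$, and $0$ otherwise. Summing over $x$ gives $\tau$. Summing over $(u,y)$ gives $\sum_{y:\tau_Y(y)>0}P_X(x)V(y|x)=P_X(x)$, because $P_X(x)V(y|x)=0$ when $\tau_Y(y)=0$. Consequently $F_R(Q)=F^{\rm sp}_R(Q)=\infty$ for $Q\notin\mathcal Q$.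

## 5. Types, rounding and approximation

An $n$-type is a distribution whose values are multiples of $1/n$. $T_Q^n$ is the set of sequences with empirical distribution $Q$, and a joint type is the type of a sequence of pairs or triples. We use the following facts (Csiszár–Körner, *Information Theory*, 2nd ed., Lemmas 2.2, 2.3, 2.5).

- (T1) There are at most $(n+1)^{|\mathcal A|}$ $n$-types on $\mathcal A$.
- (T2) $(n+1)^{-|\mathcal A|}e^{nH(Q)}\le|T^n_Q|\le e^{nH(Q)}$.
- (T3) For a joint $n$-type $\kappa$ on $\mathcal A\times\mathcal B$ and $\mathbf b\in T^n_{\kappa_B}$: $(n+1)^{-|\mathcal A||\mathcal B|}e^{nH_\kappa(A|B)}\le|\{\mathbf a:(\mathbf a,\mathbf b)\in T^n_\kappa\}|\le e^{nH_\kappa(A|B)}$.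

We also need to replace real laws by types *without changing marginals or creating new support*.

**Lemma 1 (rounding).** (a) A nonnegative vector with integer sum can be rounded entrywise to floor or ceiling keeping the sum. (b) A nonnegative matrix with integer row and column sums can be rounded entrywise to floor or ceiling keeping all row and column sums. In both cases zero entries stay zero.

*Proof.* (a) The fractional parts have an integer sum $f$. Round up exactly $f$ of the non-integer entries and round the others down.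

(b) Draw the bipartite graph on rows and columns whose edges are the non-integer entries. As all sums are integers, no vertex has degree exactly $1$. So if there is an edge, there is a cycle, and its length is even. Add $+t,-t$ alternately along it, with the smallest $t>0$ that makes some entry on it an integer. At each vertex of the cycle one edge gains $t$ and one loses $t$, so all sums are kept. Each entry stays between its original floor and ceiling, integer entries are untouched, and there are fewer non-integer entries. Repeat until none is left. $\square$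

**Hoffman's bound** (A. J. Hoffman, J. Res. Nat. Bur. Standards 49 (1952) 263–265). For every matrix $A$ there is $c(A)<\infty$ such that for every $b$ with $\mathcal F(b)=\{z:Az\le b\}\ne\emptyset$ and every $z_0$, $\operatorname{dist}(z_0,\mathcal F(b))\le c(A)\|(Az_0-b)^+\|$. In words: a point that violates a solvable linear system by little is close to a solution, with a constant independent of the right-hand side.

**Lemma 2 (approximation).** Fix $\mathcal U$. Let $\tau_j\to\tau$ with $(\tau_j)_Y\in\mathcal Q$, and let $\sigma\in\Sigma(\tau)\cap\Pi$. Then there are $\sigma_j\in\Sigma(\tau_j)\cap\Pi$ with $\sigma_j\to\sigma$. If $\tau_j$ is an $n_j$-type with $n_j$ admissible and $n_j\to\infty$, then $\sigma_j$ can be chosen to be an $n_j$-type.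

*Proof.* $\Sigma(\tau')\cap\Pi$ is the solution set of a linear system: nonnegativity, prescribed zeros, and marginals $P_X$ and $\tau'$, with each equation written as two inequalities. Its matrix does not depend on $\tau'$; only the right-hand side does. For $\tau'=\tau_j$ the system is solvable by (3). The point $\sigma$ violates it only in the $\tau_j$-marginal, by $O(\|\tau_j-\tau\|)$. Hoffman's bound gives $\sigma_j'\in\Sigma(\tau_j)\cap\Pi$ with $\sigma_j'\to\sigma$.

For the last claim regard $n_j\sigma_j'$ as a matrix with rows $x$ and columns $(u,y)$. Its row sums $n_jP_X(x)$ and column sums $n_j\tau_j(u,y)$ are integers. Round it by Lemma 1(b) and divide by $n_j$. Entries move by at most $1/n_j$, marginals are kept and zeros are preserved. $\square$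

## 6. One auxiliary sequence per bin, and the doubled bins that defeat it

To bound an arbitrary relay we need something that plays the role of $\mathbf u$. The first thing to try is to attach to each bin $A_l$ (inside a type class $T_Q^n$) *one* sequence $\mathbf u^{(l)}\in\mathcal U^n$, to sort the $\mathbf y\in A_l$ by the joint type $\tau$ of $(\mathbf u^{(l)},\mathbf y)$, and to keep a dominant $\tau$. What must then be true?

Fix a joint type $\sigma\in\Sigma(\tau)\cap\Pi$. For a codeword $\mathbf x$, let $f_l(\mathbf x)$ be the number of $\mathbf y$ in the bin that complete $(\mathbf x,\mathbf u^{(l)})$ to type $\sigma$. By (T3), $f_l\le K=e^{nH_\sigma(Y|XU)}$, and for a random codeword, up to polynomial factors, $\mathbb Ef_l(\mathbf X)\ge|A_l|e^{n(H_\sigma(X|UY)-H(P_X))}$. The chance of confusion is governed by the ratio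
$$\frac{\mathbb Ef_l(\mathbf X)}{K}\ \gtrsim\ |A_l|\,e^{-nH_\tau(Y|U)}\cdot e^{-nI_\sigma(X;U)},\tag{4}$$
where we used $H_\sigma(Y|U)+H_\sigma(X|UY)-H_\sigma(Y|XU)=H_\sigma(X|U)$. The last factor is what we want. So we need
$$|A_l|\ \ge\ e^{nH_\tau(Y|U)-o(n)}.\tag{5}$$
The reverse inequality is always true; (5) says that the bin nearly fills the conditional type class of $\mathbf u^{(l)}$. This is where the attempt stops.

**Doubled bins.** Let $\mathcal Y=\{0,1\}$, $n$ even, $\mathbf y=(\mathbf y',\mathbf y'')$ with two halves, and $\phi_n(\mathbf y)=\mathbf y'\oplus\mathbf y''$. This uses $B=\frac12\log2$. The bin with label $\mathbf z$ is $A_{\mathbf z}=\{\mathbf y:\mathbf y''=\mathbf y'\oplus\mathbf z\}$, of size $2^{n/2}$. Fix any $\mathbf u\in\mathcal U^n$, with $\mathcal U$ a fixed finite alphabet, and let $\mathbf y$ be uniform on $A_{\mathbf z}$. For a letter $a$ with $n_a$ occurrences in $\mathbf u$, the number of $i$ with $u_i=a$, $y_i=1$ is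
$$\sum_{j\le n/2}\Big(1\{u_j=a\}\,y_j+1\{u_{j+n/2}=a\}\,(y_j\oplus z_j)\Big).$$
This is a sum of $n/2$ independent terms in $[0,2]$, with mean $n_a/2$ and variance at most $n/2$. By Chebyshev it deviates from $n_a/2$ by more than $n^{2/3}$ with probability at most $\frac12n^{-1/3}$. So for all but a vanishing fraction of the bin, the joint type is within $O(n^{-1/3})$ of $\tau_U\times(\frac12,\frac12)$ and $H_\tau(Y|U)\to\log2$, while $\frac1n\log|A_{\mathbf z}|=\frac12\log2$. With any fixed sequence, (5) fails by a factor $e^{n(\log2)/2}$, and (4) loses that factor.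

**What the doubled bins suggest.** Read $\mathbf y\in A_{\mathbf z}$ from left to right and record the conditional law of $Y_i$ given the prefix, when $\mathbf Y$ is uniform on $A_{\mathbf z}$. For $i\le n/2$ it is the uniform law. For $i>n/2$ it is a point mass at $y_{i-n/2}\oplus z_{i-n/2}$. Call this law $u_i$; it takes three values. If $\theta$ is the fraction of ones in $\mathbf y'$, the joint type has $H_\tau(Y|U)=\frac12h(\theta)$, where $h$ is the binary entropy function, and for all but a vanishing fraction of the bin this tends to $\frac12\log2=\frac1n\log|A_{\mathbf z}|$. So (5) holds.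

In general, let $\mu$ be uniform on a bin $A$ and let $u_i$ be the conditional law $\mu(Y_i=\cdot\,|Y^{i-1}=y^{i-1})$. Then $\frac1{|A|}=\mu(\mathbf y)=\prod_iu_i(y_i)$ for *every* $\mathbf y\in A$, and the right side is determined by the joint type of $(\mathbf u,\mathbf y)$. That is the source of (5). Two obstacles remain.

1. The sequence $\mathbf u=\mathbf u(l,\mathbf y)$ now depends on $\mathbf y$, so (T3) no longer bounds the number of $\mathbf y$ with a given joint type.
2. The letters are probability vectors, with no fixed finite alphabet, while type counting costs $(n+1)^{|\mathcal U||\mathcal Y|}$.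

The next section removes both.

## 7. Causal auxiliary sequences and quantized conditional laws

**Lemma 3 (causal counting).** Let $\mathcal S$ be finite, $s_i:\mathcal Y^{i-1}\to\mathcal S$ for $i=1,\dots,n$, and $\mathbf s(\mathbf y)=(s_i(y^{i-1}))_{i=1}^n$. For every joint $n$-type $\kappa$ on $\mathcal S\times\mathcal Y$,
$$|\{\mathbf y:(\mathbf s(\mathbf y),\mathbf y)\in T_\kappa^n\}|\le e^{nH_\kappa(Y|S)}.$$

*Proof.* Extend $\kappa(\cdot|s)$ arbitrarily where $\kappa_S(s)=0$. Then $\nu(\mathbf y)=\prod_i\kappa(y_i|s_i(y^{i-1}))$ is a probability distribution on $\mathcal Y^n$: sum over $y_n$, then over $y_{n-1}$, and so on. Here one uses that $s_i$ does not involve $y_i,\dots,y_n$. On the set in question $\nu(\mathbf y)=\prod_{s,y}\kappa(y|s)^{n\kappa(s,y)}=e^{-nH_\kappa(Y|S)}$. Since $\nu$ sums to $1$, the set has at most $e^{nH_\kappa(Y|S)}$ elements. $\square$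

Causality is essential. If $s_i=y_i$ and $\kappa$ is the diagonal law with marginal $Q$, then $H_\kappa(Y|S)=0$, but the set is all of $T_Q^n$.

**Quantizer.** For $k\ge1$ and $v\in\mathcal P(\mathcal Y)$ let
$$q_k(v)(y)=\frac{\lceil kv(y)\rceil}{\sum_{y'}\lceil kv(y')\rceil},\qquad\mathcal U_k=q_k(\mathcal P(\mathcal Y)).$$
$\mathcal U_k$ is a finite set of size at most $(k+1)^{|\mathcal Y|}$, and its elements $u=u(\cdot)$ are distributions on $\mathcal Y$. Since $kv(y)\le\lceil kv(y)\rceil$ and $\sum_{y'}\lceil kv(y')\rceil\le k+|\mathcal Y|$,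
$$v(y)\le e^{\delta_k}q_k(v)(y)\quad\text{for all }y,\qquad\delta_k=\log(1+|\mathcal Y|/k).\tag{6}$$
*Example.* Let $\mathcal Y=\{0,1\}$, $k=4$, $v=(0.9,0.1)$. Then $\lceil kv\rceil=(4,1)$, $q_4(v)=(0.8,0.2)$ and $e^{\delta_4}=1.5$; indeed $0.9\le1.2$ and $0.1\le0.3$. Rounding *up* matters: (6) is a one-sided bound on ratios, and it would fail if a positive $v(y)$ were rounded to $0$. Since $\delta_k\to0$, we shall let $n\to\infty$ with $k$ fixed, and only then $k\to\infty$.

## 8. The sum minus the largest of i.i.d. scores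

In the noiseless case each bin lost all but one of its codewords. In general the codewords have scores in a bin, and the decoder saves the largest. The next lemma bounds what is lost.

**Lemma 4.** Let $M\ge2$, $K>0$, and let $Z_1,\dots,Z_M$ be i.i.d. in $[0,K]$ with mean $a$. Then
$$\mathbb E\Big[\sum_mZ_m-\max_mZ_m\Big]\ge\frac{Ma}4\min\{1,(M-1)a/K\}.$$

*Proof.* Let $p=a/K$. First reduce to zero–one variables. Take $V_m$ i.i.d. uniform on $[0,1]$, independent of $Z$, and $B_m=1\{V_m\le Z_m/K\}$. The $B_m$ are i.i.d. Bernoulli$(p)$, and $\max_mZ_m/K=\max_m\mathbb E[B_m|Z]\le\mathbb E[\max_mB_m|Z]$. Hence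
$$\tfrac1K\mathbb E\max_mZ_m\le1-(1-p)^M=p\sum_{j=0}^{M-1}(1-p)^j.$$
Since $\frac1K\mathbb E\sum_mZ_m=Mp$,
$$\tfrac1K\mathbb E\Big[\sum_mZ_m-\max_mZ_m\Big]\ge p\sum_{j=0}^{M-1}\big(1-(1-p)^j\big)\ge p\sum_{j=0}^{M-1}(1-e^{-pj}).$$
The function $t\mapsto1-e^{-pt}$ is concave and vanishes at $0$, so $1-e^{-pj}\ge\frac j{M-1}(1-e^{-p(M-1)})$ for $0\le j\le M-1$. As $\sum_{j=0}^{M-1}j=\frac{M(M-1)}2$, the last sum times $p$ is at least $\frac{Mp}2(1-e^{-p(M-1)})$. Finally $1-e^{-s}\ge(1-e^{-1})\min\{1,s\}\ge\frac12\min\{1,s\}$, by concavity on $[0,1]$ and monotonicity beyond. Multiply by $K$. $\square$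

## 9. A lower bound on the error probability at finite block length

**Proposition 5.** Fix $k$, let $\mathcal U=\mathcal U_k$, let $n$ be admissible with $e^{nR}\ge2$, and put $N=(n+1)^{|\mathcal U||\mathcal Y|}$, $N'=(n+1)^{|\mathcal X||\mathcal U||\mathcal Y|}$. For every $(\phi_n,\psi_n)$ and every $n$-type $Q$ on $\mathcal Y$ there is a joint $n$-type $\tau$ on $\mathcal U\times\mathcal Y$ with $\tau_Y=Q$ such that

(i) $I_\tau(U;Y)\le B+\frac1n\log\big(2N(n+1)^{|\mathcal Y|}\big)$;

(ii) for every $n$-type $\sigma\in\Sigma(\tau)\cap\Pi$,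
$$P_e^{(n)}\ge\frac{e^{-n(J_R(\sigma)+\delta_k)}}{32\,N^2N'^2(n+1)^{|\mathcal Y|}}.$$

Note the order of quantifiers: $\tau$ is read off from the relay map, and then *every* $\sigma$ above it gives a bound. This matches the order min–max–min.

**Step 1 (attach causal auxiliary sequences to the bins).** This step defines $\mathbf u(l,\mathbf y)$. Let $T=T_Q^n$ and $A_l=\phi_n^{-1}(l)\cap T$, and consider only $l$ with $A_l\ne\emptyset$. Let $\mu_l$ be uniform on $A_l$. Set
$$u_i(l,y^{i-1})=q_k\big(\mu_l(Y_i=\cdot\,|Y^{i-1}=y^{i-1})\big)$$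
if the prefix has positive $\mu_l$-probability, and let it be a fixed $u_0\in\mathcal U$ otherwise. Write $\mathbf u(l,\mathbf y)=(u_i(l,y^{i-1}))_i$ and, for a joint $n$-type $\tau$, $A_{l,\tau}=\{\mathbf y\in A_l:(\mathbf u(l,\mathbf y),\mathbf y)\in T^n_\tau\}$. By (T1) these sets split $A_l$ into at most $N$ cells.

**Step 2 (choose one $\tau$ for all bins).** We want a $\tau$ whose cells carry a good share of $T$ and, in each bin used, a good share of the bin. Call $(l,\tau)$ heavy if $|A_{l,\tau}|\ge|A_l|/(2N)$. For each $l$, the non-heavy cells contain at most $N\cdot|A_l|/(2N)=|A_l|/2$ points. So the heavy cells contain at least $|T|/2$ points in total. There are at most $N$ types $\tau$, so for some $\tau$, with $\mathcal H=\{l:(l,\tau)\text{ heavy}\}$ and using (T2),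
$$\sum_{l\in\mathcal H}|A_{l,\tau}|\ge\frac{|T|}{2N}\ge\frac{e^{nH(Q)}}{2N(n+1)^{|\mathcal Y|}}.\tag{7}$$
These cells are nonempty subsets of $T=T_Q^n$, so $\tau_Y=Q$. Fix this $\tau$.

**Step 3 (the rate constraint, part (i)).** This step shows that $\tau$ is almost allowed. For fixed $l$ the maps $u_i(l,\cdot)$ are causal, so Lemma 3 gives $|A_{l,\tau}|\le e^{nH_\tau(Y|U)}$. There are at most $e^{nB}$ labels. With (7), $e^{nB}e^{nH_\tau(Y|U)}\ge e^{nH(Q)}/(2N(n+1)^{|\mathcal Y|})$. As $I_\tau(U;Y)=H(Q)-H_\tau(Y|U)$, this is (i).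

**Step 4 (the bins in $\mathcal H$ are large).** This is inequality (5) for our auxiliary sequences. Let $l\in\mathcal H$ and $\mathbf y\in A_{l,\tau}$. All prefixes of $\mathbf y$ have positive $\mu_l$-probability. By the chain rule and (6),
$$\frac1{|A_l|}=\prod_i\mu_l(y_i|y^{i-1})\le e^{n\delta_k}\prod_iu_i(l,y^{i-1})(y_i)=e^{n\delta_k}\exp\Big(n\sum_{u,y}\tau(u,y)\log u(y)\Big).$$
By Gibbs' inequality, $\sum_y\tau(y|u)\log u(y)\le-H(\tau(\cdot|u))$ for each $u$. So the right side is at most $e^{n\delta_k-nH_\tau(Y|U)}$. Since the cell is heavy,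
$$|A_{l,\tau}|\ge\frac{|A_l|}{2N}\ge\frac1{2N}e^{n(H_\tau(Y|U)-\delta_k)},\qquad l\in\mathcal H.\tag{8}$$

**Step 5 (scores of codewords).** From here on an $n$-type $\sigma\in\Sigma(\tau)\cap\Pi$ is fixed. We count, per bin, the outputs that a codeword could produce with joint type $\sigma$. For $l\in\mathcal H$ and $\mathbf x\in T^n_{P_X}$ let
$$f_l(\mathbf x)=|\{\mathbf y\in A_{l,\tau}:(\mathbf x,\mathbf u(l,\mathbf y),\mathbf y)\in T^n_\sigma\}|.$$

*Upper bound.* Apply Lemma 3 with $\mathcal S=\mathcal X\times\mathcal U$ and $s_i(y^{i-1})=(x_i,u_i(l,y^{i-1}))$, which is causal in $\mathbf y$ for fixed $\mathbf x$. It gives $f_l(\mathbf x)\le K:=e^{nH_\sigma(Y|XU)}$.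

*Mean.* For each $\mathbf y\in A_{l,\tau}$ the pair $(\mathbf u(l,\mathbf y),\mathbf y)$ lies in $T_\tau^n$. By (T3) at least $e^{nH_\sigma(X|UY)}/N'$ sequences $\mathbf x$ complete it to type $\sigma$, and all of these lie in $T_{P_X}^n$ because $\sigma_X=P_X$. With $\mathbf X$ uniform on $T^n_{P_X}$ and $|T^n_{P_X}|\le e^{nH(P_X)}$,
$$a_l:=\mathbb Ef_l(\mathbf X)\ge|A_{l,\tau}|\,e^{n(H_\sigma(X|UY)-H(P_X))}/N'.\tag{9}$$

*Channel probability.* Every pair counted has $W^n(\mathbf y|\mathbf x)=w:=e^{n\mathbb E_\sigma\log W(Y|X)}$, and $w>0$ because $\sigma\in\Pi$.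

**Step 6 (the decoder keeps one codeword per bin).** This step turns scores into error probability. Write $M=M_n\ge2$ and let $\mathbf X_1,\dots,\mathbf X_M$ be the codewords. The sets $A_{l,\tau}\subseteq\phi_n^{-1}(l)$, $l\in\mathcal H$, are disjoint and do not depend on the codebook, because neither $\phi_n$ nor $\mathbf u$ does. So for each $l$ the $f_l(\mathbf X_m)$, $m=1,\dots,M$, are i.i.d. in $[0,K]$ with mean $a_l$. For given $l$ and codebook, $\psi_n(l;\mathcal C_n)$ equals at most one $m$. Hence, using Lemma 4 at the end,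
$$P_e^{(n)}=\mathbb E\frac1M\sum_m\sum_{\mathbf y}W^n(\mathbf y|\mathbf X_m)1\{\psi_n(\phi_n(\mathbf y);\mathcal C_n)\ne m\}\ge\frac wM\sum_{l\in\mathcal H}\mathbb E\Big[\sum_mf_l(\mathbf X_m)1\{\psi_n(l;\mathcal C_n)\ne m\}\Big]$$
$$\ge\frac wM\sum_{l\in\mathcal H}\mathbb E\Big[\sum_mf_l(\mathbf X_m)-\max_mf_l(\mathbf X_m)\Big]\ge\frac w4\sum_{l\in\mathcal H}a_l\min\Big\{1,\frac{(M-1)a_l}K\Big\}.\tag{10}$$

**Step 7 (the confusion factor).** This step bounds the minimum in (10) from below. By (8), (9) and $H_\sigma(Y|U)+H_\sigma(X|UY)-H_\sigma(Y|XU)=H_\sigma(X|U)$,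
$$\frac{a_l}K\ge\frac{e^{-n\delta_k}}{2NN'}e^{-nI_\sigma(X;U)}.$$
Also $M-1\ge e^{nR}-1\ge e^{nR}/2$. Using $\min\{1,\alpha\beta\}\ge\alpha\min\{1,\beta\}$ for $\alpha\in[0,1]$, the minimum in (10) is at least
$$\frac{e^{-n\delta_k}}{4NN'}\min\{1,e^{n(R-I_\sigma(X;U))}\}=\frac{e^{-n\delta_k}}{4NN'}e^{-n|I_\sigma(X;U)-R|^+}.$$

**Step 8 (the factor $e^{-nG}$).** This step evaluates the remaining sum. By (9), (7) and (2), with $\sigma_Y=Q$,
$$w\sum_{l\in\mathcal H}a_l\ge\frac{\exp\{n[H(Q)+H_\sigma(X|UY)-H(P_X)+\mathbb E_\sigma\log W(Y|X)]\}}{2NN'(n+1)^{|\mathcal Y|}}=\frac{e^{-nG(\sigma)}}{2NN'(n+1)^{|\mathcal Y|}}.$$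
Multiplying this by $\frac14$ and by the bound of Step 7 gives (ii). $\square$

## 10. Passage to the limit: proof of Theorem A

Fix a sequence $(\phi_n,\psi_n)$ and let $\Lambda=\limsup_n-\frac1n\log P_e^{(n)}\in[0,\infty]$. We show $\Lambda\le F_R(Q)$ for every $Q$. If $Q\notin\mathcal Q$ then $F_R(Q)=\infty$. So let $Q=\sum_xP_X(x)V(\cdot|x)\in\mathcal Q$, with $V$ as in the definition of $\mathcal Q$, and fix $k$.

**Step 1 (approximate $Q$ by types inside $\mathcal Q$).** Proposition 5 needs an $n$-type, and Lemma 2 needs it in $\mathcal Q$. For admissible $n$, round each vector $nP_X(x)V(\cdot|x)$, whose sum is the integer $nP_X(x)$, by Lemma 1(a) to integers $N_n(x,\cdot)$. Set $Q_n(y)=\frac1n\sum_xN_n(x,y)$. Then $Q_n$ is an $n$-type, $Q_n\in\mathcal Q$ because zeros are preserved and the sums $nP_X(x)$ are kept, and $Q_n\to Q$.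

**Step 2 (extract a limiting $\tau$).** Let $\tau_n$ be given by Proposition 5 for $Q_n$. Pass to a subsequence along which $-\frac1n\log P_e^{(n)}\to\Lambda$. Since $k$ is fixed, $\mathcal P(\mathcal U_k\times\mathcal Y)$ is compact, so along a further subsequence $\tau_n\to\tau$. Then $\tau_Y=Q$. By (i), whose correction tends to $0$, and by continuity of mutual information, $I_\tau(U;Y)\le B$. So $\tau$ is allowed in $F_R(Q)$.

**Step 3 (any $\sigma$ above $\tau$ bounds $\Lambda$).** The set $\Sigma(\tau)\cap\Pi$ is nonempty by (3). Take any $\sigma$ in it. Lemma 2 gives $n$-types $\sigma_n\in\Sigma(\tau_n)\cap\Pi$ with $\sigma_n\to\sigma$. The prefactor in (ii) is polynomial in $n$ for fixed $k$, and $J_R$ is continuous on $\Pi$. So $\Lambda\le J_R(\sigma)+\delta_k$.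

**Step 4 (take the extrema).** As $J_R=\infty$ off $\Pi$, the infimum over $\sigma$ gives $\Lambda\le g_R(\tau)+\delta_k\le F_R(Q)+\delta_k$. Let $k\to\infty$ to get $\Lambda\le F_R(Q)$.

Hence $\Lambda\le\inf_QF_R(Q)=E^*$ for every sequence, so $E\le E^*$. With (1), $E\le E^*\le E_{\rm sp}$. $\blacksquare$

*Remark.* Let relay and receiver use shared or private randomness independent of message, codebook and channel. The error is then an average of errors of deterministic pairs, hence at least $P_n^\star$, and Theorem A applies to the minimizing sequence. So the bound does not change.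

## 11. Semicontinuity of $g_R$ and $F_R$, and finiteness

For the converse we fixed $Q$ and took a limit. For achievability the relay must be ready for all types $Q$ at once, with slack in the rate. This calls for semicontinuity.

**Lemma 6.** Let $R\ge0$ and fix $\mathcal U$. The infimum defining $g_R(\tau)$ is attained, $g_R$ is l.s.c. on $\mathcal P(\mathcal U\times\mathcal Y)$, and $g_R$ is finite and continuous on $\{\tau:\tau_Y\in\mathcal Q\}$.

*Proof.* $J_R$ is l.s.c. on the nonempty compact set $\Sigma(\tau)$, so the infimum is attained. Let $\tau_j\to\tau$ with minimizers $\sigma_j$. Along a subsequence realizing $\liminf g_R(\tau_j)$ we may assume $\sigma_j\to\sigma\in\Sigma(\tau)$, and $g_R(\tau)\le J_R(\sigma)\le\liminf g_R(\tau_j)$. On $\{\tau_Y\in\mathcal Q\}$ finiteness is (3). For upper semicontinuity there, let $\tau_j\to\tau$ within this set and let $\sigma\in\Pi$ be a minimizer for $\tau$. Lemma 2 gives $\sigma_j\in\Sigma(\tau_j)\cap\Pi$ with $\sigma_j\to\sigma$, so $g_R(\tau_j)\le J_R(\sigma_j)\to J_R(\sigma)=g_R(\tau)$.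 $\square$

**Lemma 7.** Let $R\ge0$, $\gamma\in\mathbb R$ and $F_R(Q)>\gamma$. There exist $\mathcal U$, a channel $V:\mathcal Y\to\mathcal U$, and $\eta,r>0$ such that every $\tau'\in\mathcal P(\mathcal U\times\mathcal Y)$ with $\|\tau'-QV\|_1\le2r$ satisfies $g_R(\tau')>\gamma$ and $I_{\tau'}(U;Y)\le B-\eta$. Here $QV(u,y)=Q(y)V(u|y)$. In particular $F_R$ is l.s.c.

*Proof.* Take $\tau=QV_0$ with $I_\tau(U;Y)\le B$ and $g_R(\tau)>\gamma$. To gain slack in the rate, mix with a constant channel: $V_s(u|y)=(1-s)V_0(u|y)+s\tau_U(u)$. Mutual information is convex in the channel, so $I(Q,V_s)\le(1-s)B<B$ for $s\in(0,1]$. As $QV_s\to\tau$ when $s\to0$, lower semicontinuity of $g_R$ gives $g_R(QV_s)>\gamma$ for small $s>0$. Fix such an $s$ and put $V=V_s$. Lower semicontinuity of $g_R$ and continuity of $I$ at $QV$ give $\eta$ and $r$. Finally $\|Q'V-QV\|_1=\|Q'-Q\|_1$. So if $\|Q'-Q\|_1\le2r$ then $Q'V$ is allowed for $Q'$, and $F_R(Q')\ge g_R(Q'V)>\gamma$. $\square$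

**Finiteness.** For $\tau$ with $\tau_Y=P_Y$ let $\sigma_0(x,u,y)=\tau(u,y)P_{X|Y}(x|y)$. Its $(X,Y)$-marginal is $P_{XY}$, so $\sigma_0\in\Sigma(\tau)$. Also $D=0$, and $X-Y-U$ is Markov, so $G(\sigma_0)=0$. If $I_\tau(U;Y)\le B$ then $I_{\sigma_0}(X;U)\le C$ by definition of $C$. Hence
$$E^*\le F_R(P_Y)\le|C-R|^+<\infty.\tag{11}$$

## 12. A type-covering relay with a mutual-information decoder: proof of Theorem B

For given $n$ there are finitely many pairs $(\phi_n,\psi_n)$, so $P_n^\star$ is a minimum. Theorem A applied to the minimizing sequence gives $\limsup_n-\frac1n\log P_n^\star\le E^*$. Now fix $\varepsilon>0$ and put $\gamma=E^*-\varepsilon$. We build $(\phi_n,\psi_n)$ with $\liminf_n-\frac1n\log P_e^{(n)}\ge\gamma$.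

**Step 1 (a good joint type $\tau_Q$ for each output type $Q$).** We need all these $\tau_Q$ to have bounded alphabets and a common rate slack. Every $Q$ has $F_R(Q)\ge E^*>\gamma$. Apply Lemma 7 at each $Q$ and cover the compact set $\mathcal P(\mathcal Y)$ by finitely many balls $\{\|\cdot-Q^j\|_1<r_j\}$ with data $(\mathcal U^j,V^j,\eta_j,r_j)$. Let $c=\max_j|\mathcal U^j|$, $\eta=\min_j\eta_j$, and take $n$ with $c|\mathcal Y|/n\le\min_jr_j$. For each $n$-type $Q$ pick a ball $j$ containing it, and round each vector $nQ(y)V^j(\cdot|y)$ by Lemma 1(a). This gives a joint $n$-type $\tau_Q$ on $\mathcal U^j\times\mathcal Y$ with $Y$-marginal $Q$ and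
$$\|\tau_Q-Q^jV^j\|_1\le\|\tau_Q-QV^j\|_1+\|Q-Q^j\|_1\le\frac{c|\mathcal Y|}n+r_j\le2r_j.$$
So $g_R(\tau_Q)>\gamma$ and $I_{\tau_Q}(U;Y)\le B-\eta$.

**Step 2 (cover $T_Q^n$).** We want few sequences $\mathbf u$ such that every $\mathbf y\in T_Q^n$ has one with joint type $\tau=\tau_Q$. Let $p_0=(n+1)^{-c|\mathcal Y|}e^{-nI_\tau(U;Y)}\le1$. For $\mathbf y\in T_Q^n$ and $\mathbf U$ uniform on $T^n_{\tau_U}$, (T3) and (T2) give
$$\Pr[(\mathbf U,\mathbf y)\in T^n_\tau]\ge(n+1)^{-c|\mathcal Y|}e^{nH_\tau(U|Y)}e^{-nH(\tau_U)}=p_0.$$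
Draw $L=\lceil(n\log|\mathcal Y|+1)/p_0\rceil$ such sequences independently. The expected number of uncovered $\mathbf y$ is at most $|\mathcal Y|^n(1-p_0)^L\le|\mathcal Y|^ne^{-Lp_0}\le e^{-1}<1$. So some fixed list $\mathcal B_Q$ of size
$$L\le(n\log|\mathcal Y|+2)(n+1)^{c|\mathcal Y|}e^{n(B-\eta)}$$
covers everything: there is a map $\mathbf u(\cdot):T_Q^n\to\mathcal B_Q$ with $(\mathbf u(\mathbf y),\mathbf y)\in T^n_{\tau_Q}$.

**Step 3 (the scheme).** The relay sends the type of $\mathbf y$ and the index of $\mathbf u(\mathbf y)$. The number of messages it needs is at most $(n+1)^{|\mathcal Y|}(n\log|\mathcal Y|+2)(n+1)^{c|\mathcal Y|}e^{n(B-\eta)}\le\lfloor e^{nB}\rfloor$ for large $n$, and the map does not depend on $\mathcal C_n$. The receiver recovers $\mathbf u$ and outputs an $m$ maximizing the empirical mutual information $\hat I(\mathbf x(m);\mathbf u)$, that is, $I_\kappa(X;U)$ for the joint type $\kappa$ of $(\mathbf x(m),\mathbf u)$.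

**Step 4 (confusion given the joint type).** Let $(\mathbf X,\mathbf Y)$ be the sent codeword and the output. The other codewords are independent of them and uniform on $T^n_{P_X}$. For fixed $\mathbf u$ and $\mathbf X'$ uniform on $T^n_{P_X}$, a joint type $\kappa$ has probability at most $e^{nH_\kappa(X|U)}/|T^n_{P_X}|\le(n+1)^{|\mathcal X|}e^{-nI_\kappa(X;U)}$. Summing over the at most $(n+1)^{c|\mathcal X|}$ types with $I_\kappa\ge t$,
$$\Pr[\hat I(\mathbf X';\mathbf u)\ge t]\le\beta_ne^{-nt},\qquad\beta_n=(n+1)^{|\mathcal X|(c+1)}.$$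
There are $M_n-1<e^{nR}$ other codewords. So, given that $(\mathbf X,\mathbf u(\mathbf Y),\mathbf Y)$ has type $\sigma$, the error probability is at most
$$\min\{1,\beta_ne^{-n(I_\sigma(X;U)-R)}\}\le\beta_ne^{-n|I_\sigma(X;U)-R|^+}.$$

**Step 5 (probability of a joint type).** The possible types are $n$-types $\sigma\in\Sigma(\tau_Q)$ with $Q=\sigma_Y$; those outside $\Pi$ have probability $0$. For $\sigma\in\Pi$, count $\mathbf y\in T_Q^n$, then the $\mathbf x$ completing $(\mathbf u(\mathbf y),\mathbf y)$. By (T2), (T3) and (2),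
$$\Pr[\text{type }\sigma]\le|T_Q^n|\,e^{nH_\sigma(X|UY)}\,\frac{e^{n\mathbb E_\sigma\log W(Y|X)}}{|T^n_{P_X}|}\le(n+1)^{|\mathcal X|}e^{-nG(\sigma)}.$$

**Step 6 (sum up).** There are at most $(n+1)^{|\mathcal Y|+c|\mathcal X||\mathcal Y|}$ pairs $(Q,\sigma)$. Each contributes at most $\beta_n(n+1)^{|\mathcal X|}e^{-nJ_R(\sigma)}$, and $J_R(\sigma)\ge g_R(\tau_Q)>\gamma$. So $P_e^{(n)}$ is at most a polynomial in $n$ times $e^{-n\gamma}$.

As $\varepsilon$ is arbitrary, $\liminf_n-\frac1n\log P_n^\star\ge E^*$. So the limit exists and equals $E^*$. The schemes also show $E\ge E^*$, and with Theorem A, $E=E^*$. $\blacksquare$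

## 13. Lagrangian duality and the alphabet bound: proof of Theorem C.1 and C.2

We use **Sion's minimax theorem** (M. Sion, Pacific J. Math. 8 (1958) 171–176; H. Komiya, Kodai Math. J. 11 (1988) 5–7) in this special case. If $S$ is compact convex, $\Theta$ is convex (both in Euclidean spaces), and $L(s,\theta)$ is continuous and convex in $s$ and continuous and concave in $\theta$, then $\min_s\sup_\theta L=\sup_\theta\min_sL$.

### Alphabet size (C.1)

For $Q\notin\mathcal Q$ every $\tau$ gives $\infty$, so nothing is to be shown. Let $Q\in\mathcal Q$, $R\ge0$ and $\tau_Y=Q$.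

**Step 1 (dualize the constraint $\sigma_X=P_X$).** After this the inner problem splits over the letters $u$. Let $S(\tau)=\{\sigma:\sigma_{UY}=\tau,\ \sigma(x,u,y)=0\text{ if }W(y|x)=0\}$, which is compact, convex, and nonempty by (3). For $\rho\ge0$ and $\lambda\in\mathbb R^{\mathcal X}$ let
$$L_\tau(\sigma;\rho,\lambda)=H(P_X)-H(Q)-H_\sigma(X|UY)-\mathbb E_\sigma\log W(Y|X)+\rho\big(H(P_X)-H_\sigma(X|U)-R\big)+\sum_x\lambda(x)\big(\sigma_X(x)-P_X(x)\big).$$
It is affine in $(\rho,\lambda)$. It is continuous and convex in $\sigma\in S(\tau)$, since $-H_\sigma(X|UY)=-H(\sigma)+H(\tau)$ and $-H_\sigma(X|U)=-H(\sigma_{XU})+H(\tau_U)$ with $\tau$ fixed. Let $\Theta=[0,1]\times\mathbb R^{\mathcal X}$ (resp. $[0,\infty)\times\mathbb R^{\mathcal X}$). If $\sigma_X\ne P_X$, then $\sup_\Theta L_\tau=\infty$. If $\sigma_X=P_X$, then $H(P_X)-H_\sigma(X|U)=I_\sigma(X;U)$, and by (2) the supremum is $J_R(\sigma)$ (resp. $G(\sigma)$ if $I_\sigma(X;U)\le R$ and $\infty$ if not). By Sion, $g_R(\tau)$ (resp.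 $g_R^{\rm sp}(\tau)$) equals $\sup_\Theta\min_{S(\tau)}L_\tau$.

**Step 2 (split over letters).** We write the dual function as an average over $u$. Let $v_u=\tau(\cdot|u)$ for $\tau_U(u)>0$. An element of $S(\tau)$ is a free choice, for each such $u$, of $\kappa_u\in\mathcal P(\mathcal X\times\mathcal Y)$ with $Y$-marginal $v_u$ and zeros where $W=0$, through $\sigma(x,u,y)=\tau_U(u)\kappa_u(x,y)$. The quantities $H_\sigma(X|UY)$, $\mathbb E_\sigma\log W$, $H_\sigma(X|U)$ and $\sigma_X$ are the $\tau_U$-averages of $H_{\kappa_u}(X|Y)$, $\mathbb E_{\kappa_u}\log W$, $H((\kappa_u)_X)$ and $(\kappa_u)_X$. Hence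
$$\min_{S(\tau)}L_\tau=c_0(\rho,\lambda,Q)+\sum_{u:\tau_U(u)>0}\tau_U(u)\Phi_{\rho,\lambda}(v_u),$$
$$\Phi_{\rho,\lambda}(v)=\min_\kappa\{-H_\kappa(X|Y)-\mathbb E_\kappa\log W-\rho H(\kappa_X)+\mathbb E_\kappa\lambda(X)\},$$
the minimum being over $\kappa\in\mathcal P(\mathcal X\times\mathcal Y)$ with $\kappa_Y=v$ and $\kappa=0$ where $W=0$. The term $c_0$ depends on $\tau$ only through $Q$. The numbers $\Phi_{\rho,\lambda}(v_u)$ are finite because $S(\tau)\ne\emptyset$.

**Step 3 (a linear program in the weights).** We reduce the number of letters for a fixed $(\rho,\lambda)\in\Theta$. Maximize $\sum_uw_u\Phi_{\rho,\lambda}(v_u)$ over $w\ge0$ subject to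
$$\sum_uw_uv_u=Q,\qquad\sum_uw_uH(v_u)=H_\tau(Y|U).$$
These are $|\mathcal Y|+1$ equations. The first group forces $\sum_uw_u=1$, so the feasible set is compact, and it contains $\tau_U$. An optimal vertex $w$ has at most $|\mathcal Y|+1$ positive entries. Put $\tau'(u,y)=w_uv_u(y)$. Then $\tau'_Y=Q$, $I_{\tau'}(U;Y)=I_\tau(U;Y)$, and
$$g_R(\tau')\ge\min_{S(\tau')}L_{\tau'}(\cdot\,;\rho,\lambda)\ge\min_{S(\tau)}L_\tau(\cdot\,;\rho,\lambda).$$
The law $\tau'$ may depend on $(\rho,\lambda)$, but this does no harm. The supremum of $g_R$ over $\tau'$ on alphabets of size $|\mathcal Y|+1$ with $\tau'_Y=Q$ and $I_{\tau'}(U;Y)=I_\tau(U;Y)$ is at least $\sup_\Theta\min L_\tau=g_R(\tau)$. With the other $\Theta$ the same argument applies to $g_R^{\rm sp}$. This is the alphabet bound.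

**Step 4 (attainment in $E^*$).** The inner infimum is attained by Lemma 6. For $Q\in\mathcal Q$, $g_R$ is continuous on the nonempty compact set $\{\tau\in\mathcal P([|\mathcal Y|+1]\times\mathcal Y):\tau_Y=Q,\ I_\tau(U;Y)\le B\}$, so the supremum is attained. For $Q\notin\mathcal Q$ every allowed $\tau$ attains $\infty$. The outer infimum is attained because $F_R$ is l.s.c. (Lemma 7) on a compact set. This proves C.1. In particular, with Theorem B,
$$E(R,B,P_X)=\min_{Q_Y}\ \max_{\substack{P_{U|Y}:\,|\mathcal U|\le|\mathcal Y|+1\\ I(Q_Y,P_{U|Y})\le B}}\ \min_{\substack{Q_{X|UY}:\\ Q_X=P_X}}D(Q_{Y|X}\|P_{Y|X}|P_X)+I_Q(X;U|Y)+|I_Q(X;U)-R|^+.$$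

We also record for later:
$$F_R\text{ is upper semicontinuous on }\mathcal Q\quad(R\ge0).\tag{12}$$
Let $Q_j\to Q$ in $\mathcal Q$ with maximizers $\tau_j$ on $[|\mathcal Y|+1]\times\mathcal Y$. Along a subsequence realizing the limsup of $F_R(Q_j)$, $\tau_j\to\tau$ with $\tau_Y=Q$ and $I_\tau(U;Y)\le B$, and $g_R(\tau_j)\to g_R(\tau)\le F_R(Q)$ by Lemma 6.

### Positivity exactly below $C$ (C.2)

Since $\sigma_X=P_X$, $D(\sigma_{Y|X}\|W|P_X)=D(\sigma_{XY}\|P_{XY})$. So by data processing $G(\sigma)\ge D(\sigma_{XY}\|P_{XY})\ge D(\sigma_Y\|P_Y)$, and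
$$F_R(Q)\ge D(Q\|P_Y).\tag{13}$$
The bound $E\le|C-R|^+$ is Theorem A with (11). If $R\ge C$, then for every allowed $\tau$ with $\tau_Y=P_Y$ the law $\sigma_0$ of Section 11 has $I_{\sigma_0}(X;U)\le C\le R$ and $G=0$. So $E_{\rm sp}=0$, and hence $E=0$, because $E\ge0$ trivially.

Let $R<C$ and let $Q^*$ minimize $F_R$, which is possible by C.1. If $Q^*\ne P_Y$, then $E^*>0$ by (13). If $Q^*=P_Y$, pick an allowed $\tau$ with $\tau_Y=P_Y$ and $I_{\sigma_0}(X;U)>R$, which exists by definition of $C$. Suppose $g_R(\tau)=0$. A minimizer $\sigma$ has $D=0$ and $I_\sigma(X;U|Y)=0$. So $\sigma_{XY}=P_{XY}$ and $X-Y-U$ is Markov, and with $\sigma_{UY}=\tau$ this means $\sigma=\sigma_0$. But $J_R(\sigma_0)=I_{\sigma_0}(X;U)-R>0$, a contradiction. So $E^*=F_R(P_Y)\ge g_R(\tau)>0$, and $E=E^*$ by Theorem B. $\blacksquare$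

## 14. Coincidence with $E_{\rm sp}$ near $C$: proof of Theorem C.3

**Step 1 (one-parameter dual formulas).** We express $g_R$ and $g_R^{\rm sp}$ by the same function, on different ranges of a slope $\rho$. For $\tau_Y\in\mathcal Q$ let
$$E_0(\rho,\tau)=\min_{\Sigma(\tau)\cap\Pi}[G(\sigma)+\rho I_\sigma(X;U)],\qquad\rho\ge0.$$
As a minimum of affine functions it is concave in $\rho$. Also $E_0(0,\tau)\ge0$ and $E_0(1,\tau)=g_0(\tau)$. On $\Sigma(\tau)\cap\Pi$ the functions $G$ and $I_\sigma(X;U)=H(P_X)-H_\sigma(X|U)$ are continuous and convex, by (2) and the identities in Step 1 of Section 13. Sion's theorem for $G+\rho(I_\sigma(X;U)-R)$ gives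
$$g_R(\tau)=\sup_{\rho\in[0,1]}[E_0(\rho,\tau)-\rho R],\qquad g_R^{\rm sp}(\tau)=\sup_{\rho\ge0}[E_0(\rho,\tau)-\rho R].\tag{14}$$

**Step 2 (a criterion for equality).** *Claim: if $Q^*$ minimizes $F_R$ and $F_0(Q^*)\le R$, then $E^*=E_{\rm sp}$.* By (11), $F_R(Q^*)<\infty$, so $Q^*\in\mathcal Q$. Let $\tau$ be allowed with $\tau_Y=Q^*$, and let $\rho\ge1$. Concavity gives
$$E_0(1,\tau)\ge\Big(1-\frac1\rho\Big)E_0(0,\tau)+\frac1\rho E_0(\rho,\tau)\ge\frac1\rho E_0(\rho,\tau).$$
As $E_0(1,\tau)=g_0(\tau)\le F_0(Q^*)$,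
$$E_0(\rho,\tau)-\rho R\le\rho(F_0(Q^*)-R)\le0\le E_0(0,\tau).$$
So slopes $\rho\ge1$ do not help in (14), and $g_R^{\rm sp}(\tau)=g_R(\tau)$. Therefore $E_{\rm sp}\le F_R^{\rm sp}(Q^*)=F_R(Q^*)=E^*$, and (1) gives equality.

It remains to verify $F_0(Q^*)\le R$ for $R$ near $C$. We first do this at $P_Y$, with room to spare, and then use that $Q^*$ is near $P_Y$.

**Step 3 ($C>0$).** This is needed for strictness in the next step. Let $U=Y$ with probability $s=\min\{1,B/H(P_Y)\}$ and an erasure symbol otherwise, independently of $Y$; note $H(P_Y)\ge I(P_X,W)>0$. Then $I(Y;U)=sH(P_Y)\le B$ and $I(X;U)=sI(P_X,W)>0$.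

**Step 4 ($F_0(P_Y)<C$).** We move from $\sigma_0$ a little towards independence: the cost $G$ grows quadratically, while $I(X;U)$ drops linearly. Let $\tau_Y=P_Y$, $I_\tau(U;Y)\le B$, and $\sigma_t=(1-t)\sigma_0+t\,P_X\times\tau\in\Sigma(\tau)$ for $t\in[0,1]$. If $P_X(x)\tau(u,y)>0$ then $P_X(x)P_Y(y)>0$, so $W(y|x)>0$ by the support assumption and $P_{X|Y}(x|y)>0$. Hence $P_X\times\tau\ll\sigma_0$ and $\sigma_t\in\Pi$. For $\sigma\in\Sigma(\tau)\cap\Pi$, since $\sigma$ and $\sigma_0$ have the same $(U,Y)$-marginal and $P_{X|Y}=P_XW/P_Y$,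
$$D(\sigma\|\sigma_0)=-H_\sigma(X|UY)-\mathbb E_\sigma\log\frac{P_X(X)W(Y|X)}{P_Y(Y)}=-H_\sigma(X|UY)-\mathbb E_\sigma\log W(Y|X)+H(P_X)-H(P_Y)=G(\sigma)$$
by (2). Write $\chi^2(\sigma\|\sigma_0)=\sum(\sigma-\sigma_0)^2/\sigma_0$. By Jensen, $D(\sigma\|\sigma_0)\le\log\sum\sigma^2/\sigma_0=\log(1+\chi^2(\sigma\|\sigma_0))\le\chi^2(\sigma\|\sigma_0)$. As $\sigma_t-\sigma_0=t(P_X\times\tau-\sigma_0)$,
$$G(\sigma_t)\le t^2\chi^2(P_X\times\tau\|\sigma_0)=t^2\chi,\qquad\chi=\sum_{x,y:\,P_X(x)P_Y(y)>0}\frac{P_Y(y)P_X(x)^2}{P_{X|Y}(x|y)}-1<\infty.$$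
Indeed, each term of $\sum(P_X\times\tau)^2/\sigma_0$ is $P_X(x)^2\tau(u,y)/P_{X|Y}(x|y)$, and summing over $u$ leaves $P_Y(y)$. So $\chi$ does not depend on $\tau$. By convexity, $I_{\sigma_t}(X;U)\le(1-t)I_{\sigma_0}(X;U)+t\cdot0\le(1-t)C$. Hence $g_0(\tau)\le t^2\chi+(1-t)C$ for all $t\in[0,1]$, uniformly in $\tau$, and
$$F_0(P_Y)\le\min_{t\in[0,1]}[t^2\chi+(1-t)C]<C,$$
because the bracket equals $C$ at $t=0$ with derivative $-C<0$ there.

**Step 5 (choose $R_{\rm cr}$).** Let $R'=\frac12(F_0(P_Y)+C)$, so $F_0(P_Y)<R'<C$. By (12) for $R=0$ there is $r>0$ with $F_0(Q)\le R'$ for all $Q\in\mathcal Q$ with $\|Q-P_Y\|_1\le r$. Put $R_{\rm cr}=\max\{R',C-r^2/2\}<C$. For $R\in[R_{\rm cr},C)$ and a minimizer $Q^*\in\mathcal Q$ of $F_R$, Pinsker's inequality with (13) and (11) gives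
$$\|Q^*-P_Y\|_1\le\sqrt{2D(Q^*\|P_Y)}\le\sqrt{2E^*}\le\sqrt{2(C-R)}\le r.$$
So $F_0(Q^*)\le R'\le R$. The claim of Step 2 gives $E^*=E_{\rm sp}$, and Theorem B gives $E=E_{\rm sp}$. For $R\ge C$ both are $0$ by C.2. $\blacksquare$

The support assumption was used only to get $F_0(P_Y)<C$, so the conclusion holds whenever that inequality does.

## 15. Strict inequality for the noiseless channel: proof of Theorem C.4

Let $\mathcal X=\mathcal Y$, let $W$ be the identity, and let $0<R<\min\{B,H(P_X)\}$. A channel $V$ with $V(y|x)=0$ whenever $y\ne x$ is the identity, so $\mathcal Q=\{P_X\}$. For $\tau_Y=P_X$ the set $\Sigma(\tau)\cap\Pi$ consists of the single law with $X=Y$ and $(U,Y)\sim\tau$. For this law $D=0$ and $I(X;U|Y)=0$, so $G=0$ and $I(X;U)=I_\tau(U;Y)$. Therefore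
$$g_R(\tau)=|I_\tau(U;Y)-R|^+.$$
The maximum of $I_\tau(U;Y)$ subject to $I_\tau(U;Y)\le B$ is $\min\{B,H(P_X)\}$. It is attained by the erasure channel of Step 3 in Section 14, with $s=\min\{1,B/H(P_X)\}$. Since $F_R(Q)=\infty$ for $Q\ne P_X$, Theorem B gives $E=E^*=\min\{B,H(P_X)\}-R$, in agreement with the hand computation of Section 3.

For the same erasure $\tau$ the only law of finite cost has $I(X;U)=\min\{B,H(P_X)\}>R$. So no $\sigma\in\Sigma(\tau)$ with finite $G$ satisfies $I_\sigma(X;U)\le R$, and $g_R^{\rm sp}(\tau)=\infty$. Thus $F_R^{\rm sp}(P_X)=\infty$. For $Q\ne P_X$ also $F_R^{\rm sp}(Q)=\infty$, because $Q\notin\mathcal Q$. Hence $E_{\rm sp}=\infty$, while $E$ is finite. $\blacksquare$
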